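# When does $\operatorname{pdim}\tau_g(DA)\le g-1$ force an algebra to be QF-1?

## 1. The guess: a bound on $\tau_g(DA)$ makes every faithful module balanced

Let $K$ be a field and $A$ a finite-dimensional $K$-algebra, connected and not semisimple. Modules are finitely generated right modules, $D=\operatorname{Hom}_K(-,K)$, and $\operatorname{add}M$ is the class of direct summands of the modules $M^n$. We write $\operatorname{pdim}$ and $\operatorname{idim}$ for projective and injective dimension, and $\Omega X$ for the kernel of a projective cover of $X$. If $P_1\to P_0\to Y\to 0$ is a minimal projective presentation, the Auslander–Reiten translate is $\tau Y=\ker(\nu_AP_1\to\nu_AP_0)$ with $\nu_A=D\operatorname{Hom}_A(-,A)$. For $g\ge1$ put $\tau_g=\tau\,\Omega^{g-1}$, Iyama's higher Auslander–Reiten translate.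

**Definition (dominant dimension).** Let $0\to M\to I^0\to I^1\to\cdots$ be the minimal injective coresolution of $M$. Then $\operatorname{domdim}M$ is the smallest $n$ such that $I^n$ is not projective, or $\infty$ if there is none. We write $\operatorname{domdim}A$ for $\operatorname{domdim}A_A$.

**Definition (higher Auslander algebra).** $A$ is a higher Auslander algebra of global dimension $g$ if $2\le g=\operatorname{gldim}A<\infty$ and $\operatorname{domdim}A\ge g$.

**Definition (balanced, QF-1).** A faithful module $M$ with $B=\operatorname{End}_A(M)$ is balanced if the natural map $A\to\operatorname{End}_B(M)$, sending $a$ to right multiplication by $a$, is an isomorphism. $A$ is QF-1 if every faithful $A$-module is balanced.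

Tiago Cruz and René Marczinzik, in "An Auslander-Buchsbaum formula for higher Auslander algebras and applications" (arXiv:2502.08422, 2025), pose the following.

**Conjecture.** Let $A$ be a higher Auslander algebra of even global dimension $g$. If $\operatorname{pdim}\tau_g(D(A))\le g-1$, then $A$ is QF-1.

The natural first guess is that this is true. We test it on two small families. A module will be called *torsionless* if it embeds in a projective-injective module, and *divisible* if it is a quotient of one. Lemma 1 in the next section says: if $\operatorname{domdim}A\ge2$ and every indecomposable module is torsionless or divisible, then $A$ is QF-1.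

**Test 1.** Let $A$ be the path algebra of $1\to2\to\cdots\to g+1$ modulo all paths of length two, $g\ge 2$. View right modules as representations. The indecomposables are the simples $S_1,\dots,S_{g+1}$ and, for $1\le i\le g$, the module $P_i$ with top $S_i$ and socle $S_{i+1}$. Here $P_i=I_{i+1}$ is projective-injective for $i\le g$, while $P_{g+1}=S_{g+1}$ and $I_1=S_1$. The exact sequence
$$0\to S_{g+1}\to P_g\to P_{g-1}\to\cdots\to P_1\to S_1\to0$$
is a minimal injective coresolution of $P_{g+1}$ and a minimal projective resolution of $S_1$. So $\operatorname{gldim}A=g$ and $\operatorname{domdim}A=g$. Only the summand $S_1$ of $DA$ is not projective, $\Omega^{g-1}S_1=S_g$, and $\tau S_g=\ker(I_{g+1}\to I_g)=S_{g+1}$. Thus $\tau_g(DA)=S_{g+1}$ is projective and the hypothesis holds. The simple $S_i$ with $i\le g$ is a quotient of $P_i$, and $S_{g+1}$ embeds in $P_g$. So every indecomposable is torsionless or divisible, and $A$ is QF-1. The guess survives for every $g$.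

**Test 2.** Let $A$ be given by arrows $a:1\to2$, $b:2\to1$ and the relation that the path $2\to1\to2$ is zero. Then $P_1$ is uniserial with composition factors $1,2,1$ from the top, $P_2$ has factors $2,1$, the injective $I_1$ equals $P_1$, and $I_2$ has factors $1,2$. From $0\to P_2\to P_1\to S_1\to0$ and $0\to S_1\to P_2\to S_2\to0$ we get $\operatorname{gldim}A=2$ (the simple $S_2$ has projective dimension $2$, since $S_1$ is not projective). The sequence $0\to P_2\to I_1\to I_1\to I_2\to0$ shows $\operatorname{domdim}A=2$. Read backwards it gives $\Omega I_2=S_1$, so $\tau_2(DA)=\tau S_1=\ker(I_2\to I_1)$ for a nonzero map. As $\operatorname{soc}I_1=S_1$, the image is $S_1$ and the kernel is $S_2$. So $\tau_2(DA)=S_2$ has projective dimension $2>1$, and the hypothesis fails. The conclusion fails too: $M=P_1\oplus S_2$ is faithful because $P_2\subset P_1$; since $\operatorname{Hom}(P_1,S_2)=0=\operatorname{Hom}(S_2,P_1)$, the map $0\oplus1$ on $M$ commutes with $\operatorname{End}_A(M)$; but it is not multiplication by an $a\in A$, since $P_1a=0$ forces $Aa=0$, hence $a=0$.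

We shall prove that the guess is right for $g=2$ and that the converse implication holds for all $g\ge 2$. Nevertheless the guess is wrong.

**Theorem 1.** Let $H=K(1\to2\leftarrow3)$, $d\ge3$, $B=H^{\otimes_Kd}$, $A=\begin{pmatrix}B&DB\\0&B\end{pmatrix}$. Then $A$ is a connected higher Auslander algebra of global dimension $g=d+1$, $\operatorname{pdim}\tau_g(DA)\le g-1$, and $A$ is not QF-1. In particular $d=3,5,7,\dots$ refutes the conjecture for $g=4,6,8,\dots$, over every field $K$.

## 2. Balanced modules via torsionless and divisible modules

Assume $\operatorname{domdim}A\ge2$. Choose idempotents $e,f\in A$ such that $\operatorname{add}eA=\operatorname{add}D(Af)$ is the class of projective-injective modules: as projectives they are described by an $e$, as injectives by an $f$.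

**Definition (torsionless, divisible).** $X$ is torsionless if it embeds in some $(eA)^n$, and divisible if it is a quotient of some $(eA)^n$.

Let $tX$ be the largest submodule $N\subseteq X$ with $Nf=0$ (a sum of two such submodules is again one), and put $sX=XeA$. For instance, in Test 2 we have $e=f=e_1$, so $tS_2=S_2$ and $sS_2=0$.

**Tests for the two properties.** *$X$ is torsionless iff $tX=0$, and divisible iff $sX=X$. Moreover $t(X/tX)=0$.* Indeed $\operatorname{Hom}_A(N,D(Af))=D(Nf)$. Let $k$ be the intersection of the kernels of all maps $X\to eA$. If $Nf=0$ then $\operatorname{Hom}(N,eA)=0$, so $N\subseteq k$. Conversely, a map $k\to D(Af)$ extends to $X$ by injectivity, and every map from $X$ to a module in $\operatorname{add}eA$ vanishes on $k$; so $D(kf)=0$. Hence $tX=k$, and by finite dimension $X/k$ embeds in some $(eA)^n$. Next, $\operatorname{Hom}(eA,X)=Xe$, so $sX$ is the sum of the images of all maps $eA\to X$. Finally, if $N'\supseteq tX$ is the preimage of $t(X/tX)$, then exactness of $N\mapsto Nf$ gives $N'f=0$, so $N'=tX$.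

Both $t$ and $s$ are functorial: a homomorphism $X\to X'$ maps $tX$ into $tX'$ and $sX$ into $sX'$. In particular $tX$ and $sX$ are stable under $\operatorname{End}_A(X)$.

**Lemma 1 (a criterion after Morita).** Let $\operatorname{domdim}A\ge2$.

(1) If every indecomposable module is torsionless or divisible, then $A$ is QF-1.

(2) If $X$ is indecomposable and neither torsionless nor divisible, then $eA\oplus X$ is faithful and not balanced, so $A$ is not QF-1.

*Proof.* The module $eA$ is faithful, since $A$ embeds in some $(eA)^n$ (the term $I^0$ is projective-injective).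

**Proof of (2): build an operator that commutes with everything but is no multiplication.** Let $L=\operatorname{End}_A(X)$, a finite-dimensional local algebra; its only simple left module is $L/\operatorname{rad}L$. The left $L$-modules $X/sX$ and $tX$ are nonzero, so the first has $L/\operatorname{rad}L$ as a quotient and the second has it as a submodule. We get a nonzero $L$-linear composite
$$\psi_X:\ X\to X/sX\to L/\operatorname{rad}L\to tX\subseteq X .$$
Let $\psi=0\oplus\psi_X$ on $M=eA\oplus X$. To see that it commutes with $\operatorname{End}_A(M)$, check matrix entries. For $\alpha:eA\to X$ we need $\psi_X\alpha=0$, true as $\operatorname{im}\alpha\subseteq sX$. For $\beta:X\to eA$ we need $\beta\psi_X=0$, true as $\operatorname{im}\psi_X\subseteq tX\subseteq\ker\beta$. On $\operatorname{End}(eA)$ there is nothing to check, and on $L$ the condition is $L$-linearity. If $\psi$ were multiplication by $a\in A$, then $eA\cdot a=0$, so $a=0$ and $\psi=0$, a contradiction.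

**Proof of (1): show that a commuting operator is a multiplication.** Let $M$ be faithful. Then $A\hookrightarrow M^n$ via $a\mapsto(m_ia)_i$ for a $K$-basis $(m_i)$ of $M$. Since $eA\subseteq A$ is injective, it is a summand of $M^n$, so $\operatorname{add}eA\subseteq\operatorname{add}M$. Let $\psi$ commute with $\operatorname{End}_A(M)$. For $N\in\operatorname{add}M$ choose $N\xrightarrow{i}M^n\xrightarrow{p}N$ with $pi=1$ and put $\psi_N=p\,\psi^{n}\,i$. If $h:N\to N'$ is $A$-linear and $i',p',n'$ belong to $N'$, then the matrix $i'hp:M^n\to M^{n'}$ has entries in $\operatorname{End}_A(M)$, so $i'hp\,\psi^n=\psi^{n'}i'hp$. Composing with $p'$ and $i$ gives $h\psi_N=\psi_{N'}h$. So $(\psi_N)$ is natural in $N$ (and, taking $h=1$, independent of the choices), and $\psi_M=\psi$.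

As $\operatorname{domdim}A\ge2$, there is an exact sequence $0\to A\xrightarrow{\iota}Q^0\to Q^1$ with $Q^0,Q^1\in\operatorname{add}eA$. By naturality $\psi_{Q^0}$ maps the kernel $\iota(A)$ into itself, so it restricts to $\psi_A:A\to A$. Left multiplication by $b$ on $A$ extends to an endomorphism of the injective module $Q^0$; hence $\psi_A$ commutes with it, and $\psi_A(b)=b\,\psi_A(1)$. So $\psi_A$ is right multiplication by $a=\psi_A(1)$. For $Q\in\operatorname{add}eA$ and $q\in Q$ the map $A\to Q$, $1\mapsto q$, extends to $h:Q^0\to Q$, so $\psi_Q(q)=h(\psi_{Q^0}(\iota(1)))=h(\iota(a))=qa$.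

Replace $\psi$ by $\psi-(\cdot a)$, which still commutes with $\operatorname{End}_A(M)$; then $\psi_Q=0$ for all $Q\in\operatorname{add}eA$. Let $X$ be an indecomposable summand of $M$. If $j:X\hookrightarrow Q$ with $Q\in\operatorname{add}eA$, then $j\psi_X=\psi_Qj=0$, so $\psi_X=0$. If $p:Q\twoheadrightarrow X$, then $\psi_Xp=p\psi_Q=0$, so $\psi_X=0$. Hence $\psi=0$, so the original $\psi$ was multiplication by $a$. Thus $A\to\operatorname{End}_B(M)$ is onto, and it is injective as $M$ is faithful. $\square$

## 3. The bound on $\tau_g(DA)$ as a condition on simple modules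

**Theorem 2.** Let $A$ be a higher Auslander algebra of global dimension $g\ge2$.

(i) $X$ is torsionless iff $\operatorname{pdim}X\le g-1$; $X$ is divisible iff $\operatorname{idim}X\le g-1$. Hence $A$ is QF-1 iff every indecomposable module has $\operatorname{pdim}\le g-1$ or $\operatorname{idim}\le g-1$.

(ii) $\operatorname{pdim}\tau_g(DA)\le g-1$ iff every simple module is torsionless or divisible. Hence QF-1 implies $\operatorname{pdim}\tau_g(DA)\le g-1$, for all $g$.

(iii) If $g=2$: $A$ is QF-1 iff $\operatorname{pdim}\tau_2(DA)\le1$.

(iv) If $g=3$: $A$ is QF-1 iff $\operatorname{pdim}\tau_3(DA)\le2$ and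

(N) $\operatorname{Ext}^1_A(S,S')=0$ for every non-divisible simple $S$ and non-torsionless simple $S'$.

So, by (ii) and Lemma 1, the conjecture asks whether a property of simple modules passes to all indecomposable modules. This section proves (i) and (ii). Section 4 proves (iii), and Section 8 proves (iv). The argument does not decide whether (N) is automatic in (iv); this concerns odd $g$ only.

We use the following formula. If $\operatorname{pdim}X\le g$ and $g\ge2$, then
$$\tau_gX\cong D\operatorname{Ext}^g_A(X,A).\tag{1}$$
Indeed, if $0\to P_g\to P_{g-1}\to\cdots$ is the minimal projective resolution of $X$, then $P_g\hookrightarrow P_{g-1}$ is the minimal presentation of $\Omega^{g-1}X$. So $\tau\Omega^{g-1}X=\ker(\nu_AP_g\to\nu_AP_{g-1})=D\operatorname{coker}(P_{g-1}^*\to P_g^*)$ with $P^*=\operatorname{Hom}_A(P,A)$.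

**Lemma 2.** Let $A$ be a higher Auslander algebra of global dimension $g$.

(a) In the minimal injective coresolution $0\to A\to I^0\to\cdots\to I^g\to0$ we have $I^0,\dots,I^{g-1}\in\operatorname{add}eA$, and every indecomposable non-projective injective module is a summand of $I^g$.

(b) In the minimal projective resolution $0\to P_g\to\cdots\to P_0\to DA\to0$ we have $P_0,\dots,P_{g-1}\in\operatorname{add}eA$, and every indecomposable non-injective projective module is a summand of $P_g$.

(c) $A^{op}$ is a higher Auslander algebra of global dimension $g$.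

For (c) one can quote B. Müller (*The classification of algebras by dominant dimension*, Canad. J. Math. 20 (1968)): left and right dominant dimensions coincide. In our situation a counting argument gives all three parts.

*Proof.* **Step 1: the last term of the coresolution of an indecomposable projective.** Let $P$ be indecomposable projective and not injective, with minimal injective coresolution
$$0\to P\to I^0\to\cdots\to I^{g-1}\to I^g\to0 .$$
It is a summand of the coresolution of $A$; so $I^0,\dots,I^{g-1}\in\operatorname{add}eA$ because $\operatorname{domdim}A\ge g$, and it stops at $I^g$ because $\operatorname{gldim}A=g$. We have $I^g\ne0$: otherwise all terms to the right of $P$ are projective, the sequence splits, and $P$ is a summand of $I^0$, hence injective. No indecomposable summand $J$ of $I^g$ is projective: otherwise $I^{g-1}\to I^g\to J$ has a section $\sigma$, and $\sigma(J)$ meets $\ker(I^{g-1}\to I^g)$ in $0$, although by minimality that kernel is essential in $I^{g-1}$.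

**Step 2: $I^g$ is indecomposable and determines $P$.** The sequence is also a projective resolution of $I^g$. So it is the direct sum of the minimal projective resolutions of the indecomposable summands $J_1,\dots,J_r$ of $I^g$ and of a contractible complex. Let $0\to P_g'\to\cdots\to P_0'\to J_k\to0$ be the minimal resolution of $J_k$. Then $P_0',\dots,P_{g-1}'\in\operatorname{add}eA$, and $P'_g$ is $0$ or $P$. If $P_g'=0$, all $P_i'$ are injective, the sequence splits from the left, and $J_k$ is projective, contrary to Step 1. So $P_g'\cong P$ for each $k$, and $P^r$ is a summand of $P$. Hence $r=1$, the module $J(P):=I^g$ is indecomposable, and $P\cong\Omega^gJ(P)$.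

**Step 3: count.** By Step 2, $P\mapsto J(P)$ is an injective map from isomorphism classes of indecomposable non-injective projectives to classes of indecomposable non-projective injectives. Both sets have the same finite size: the number of simples minus the number of indecomposable projective-injectives. So the map is a bijection. This proves (a). By Step 2 every non-projective indecomposable injective $J=J(P)$ has a minimal projective resolution with terms $0,\dots,g-1$ in $\operatorname{add}eA$ and $g$-th term $P$, and each $P$ occurs; this proves (b). Applying $D$ to the resolution in (b) gives the minimal injective coresolution of the left module $A$, with first $g$ terms projective-injective. Left and right global dimensions of $A$ coincide, and $A^{op}$ is connected and not semisimple. So (c) holds. $\square$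

*Proof of Theorem 2(i).* **Torsionless modules have $\operatorname{pdim}\le g-1$.** If $X\subseteq Q\in\operatorname{add}eA$, then $\operatorname{Ext}^g(X,-)\cong\operatorname{Ext}^{g+1}(Q/X,-)=0$.

**Other modules have $\operatorname{pdim}=g$.** Suppose $N=tX\ne0$. Since $Nf=0$, we have $\operatorname{Hom}(N,\operatorname{add}eA)=0$, and the coresolution in Lemma 2(a) gives $\operatorname{Ext}^g(N,A)=\operatorname{Hom}(N,I^g)$. Let $S$ be a simple submodule of $N$ and $E(S)$ its injective hull. As $Sf=0$, $\operatorname{Hom}(S,D(Af))=0$, so $E(S)\notin\operatorname{add}D(Af)$, that is, $E(S)$ is not projective. By Lemma 2(a), $E(S)$ is a summand of $I^g$, and the map $N\to E(S)$ extending $S\subseteq E(S)$ is nonzero. So $\operatorname{Ext}^g(N,A)\ne0$. Since $\operatorname{Ext}^{g+1}(X/N,A)=0$, the map $\operatorname{Ext}^g(X,A)\to\operatorname{Ext}^g(N,A)$ is onto, and $\operatorname{pdim}X=g$.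

**The dual statement.** The projective-injective left modules form $\operatorname{add}Af=\operatorname{add}D(eA)$. So $X$ is a quotient of some $(eA)^n$ iff $DX$ embeds in a projective-injective left module. By Lemma 2(c) we may apply the first half to $A^{op}$ and $DX$, and $\operatorname{pdim}DX=\operatorname{idim}X$. The statement on QF-1 is now Lemma 1. $\square$

*Proof of Theorem 2(ii).* **Compute $\tau_g(DA)$ up to multiplicities.** By (1), with $P_g\hookrightarrow P_{g-1}$ from Lemma 2(b), $\tau_g(DA)=D\operatorname{coker}(P_{g-1}^*\to P_g^*)$. A map $P_g\to A$ factors through $P_g\hookrightarrow P_{g-1}$ iff it factors through some $Q\in\operatorname{add}eA$: one direction holds since $P_{g-1}\in\operatorname{add}eA$, and the other since such $Q$ is injective, so that $P_g\to Q$ extends to $P_{g-1}$. Write $P_g=\bigoplus u_iA$ with primitive idempotents $u_i$. In $\operatorname{Hom}(u_iA,A)=Au_i$ the maps factoring through $\operatorname{add}eA$ form $AeAu_i$. So $\tau_g(DA)\cong\bigoplus D(Au_i/AeAu_i)$. By Lemma 2(b) the $u_iA$ cover all non-injective indecomposable projectives, and for $uA\in\operatorname{add}eA$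 we have $Au=AeAu$. Hence $\operatorname{add}\tau_g(DA)=\operatorname{add}D(A/AeA)$.

**Read off the condition.** By (i), $\operatorname{pdim}\tau_g(DA)\le g-1$ iff $D(A/AeA)$ is torsionless, i.e. iff every simple $S$ in its socle has $Sf\ne0$. For a simple $S$, $\operatorname{Hom}_A(S,D(A/AeA))=D(S/SeA)$ is nonzero iff $Se=0$. So the condition reads: every simple $S$ has $Se\ne0$ (then $SeA=S$ and $S$ is divisible) or $Sf\ne0$ (then $tS=0$ and $S$ is torsionless). If $A$ is QF-1, it holds by Lemma 1(2). $\square$

Call this condition **(C)**: every simple $S$ has $Se\ne0$ or $Sf\ne0$. Put $\mathcal I=\{M:Mf=0\}$ and $\mathcal P=\{M:Me=0\}$. Both are closed under submodules, quotients and extensions. Under (C):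

- modules in $\mathcal I$ and modules in $\mathcal P$ have no common composition factor, so $\mathcal I\cap\mathcal P=0$, and there is no nonzero map from one class to the other;
- every $M\in\mathcal I$ is divisible, since $M/MeA\in\mathcal I\cap\mathcal P=0$;
- every $M\in\mathcal P$ is torsionless, since $tM\in\mathcal I\cap\mathcal P=0$.

## 4. Global dimension 2: the torsion submodule splits off

*Proof of Theorem 2(iii).* Necessity is (ii). Let $g=2$, assume (C), and let $X$ be indecomposable. Put $T=tX\in\mathcal I$ and $Y=X/T$. Then $T$ is divisible, so $\operatorname{idim}T\le1$ by (i), and $Y$ is torsionless, say $Y\subseteq Q\in\operatorname{add}eA$. Since $Q$ is projective, $\operatorname{Ext}^1(Y,T)\cong\operatorname{Ext}^2(Q/Y,T)=0$. So $X\cong T\oplus Y$, and therefore $X=Y$ is torsionless or $X=T$ is divisible. By Lemma 1(1), $A$ is QF-1. $\square$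

It is tempting to run the same proof for every $g$. Everything goes through except one line: we need $\operatorname{Ext}^2(Q/Y,T)=0$, while (i) now gives only $\operatorname{idim}T\le g-1$, i.e. the vanishing of $\operatorname{Ext}^g(-,T)$. For $g\ge3$ this says nothing about $\operatorname{Ext}^2$. Section 7 will exhibit, for each $g\ge3$, an algebra satisfying (C) and a module $X$ for which $0\to tX\to X\to X/tX\to0$ does not split. This alone does not refute the conjecture, since such an $X$ may still be divisible. We need an $X$ with a non-split torsion part at the bottom and, at the same time, a non-divisible piece on top. We therefore look for algebras in which both $tX$ and $X/sX$ can be read off directly.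

## 5. The triangular algebra with bimodule $DB$

**Theorem 3.** Let $B$ be connected with $\operatorname{gldim}B=d$, $1\le d<\infty$, and
$$\operatorname{Ext}^i_B(DB,B)=0\ \text{ for }0\le i<d,\qquad E:=\operatorname{Ext}^d_B(DB,B)\in\operatorname{add}DB.\tag{2}$$
Then $A=\begin{pmatrix}B&DB\\0&B\end{pmatrix}$ is a higher Auslander algebra of global dimension $g=d+1$ with $\operatorname{pdim}\tau_g(DA)\le g-1$, and $A$ is QF-1 iff $d\le2$.

Let $e_1,e_2$ be the diagonal idempotents. A right $A$-module is a triple $X=(X_1,X_2,\varphi)$ with $X_i=Xe_i\in\operatorname{mod}B$ and a $B$-map $\varphi:X_1\otimes_BDB\to X_2$, or equivalently its adjoint $X_1\to\operatorname{Hom}_B(DB,X_2)$; here $DB=e_1Ae_2$ moves $X_1$ to $X_2$. Morphisms are pairs of $B$-maps compatible with the $\varphi$'s. The simple modules are $(S,0)$ and $(0,S)$ with $S$ a simple $B$-module. Moreover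
$$e_1A=(B,DB,\mathrm{id}),\qquad e_2A=(0,B),\qquad D(Ae_1)=(DB,0).$$
For example, let $B=H=K(1\to2\leftarrow3)$ with right modules written as representations by dimension vectors, $P_2=010$ and $I_2=111$. Then $(P_2,I_2,\mathrm{id})$ is a $4$-dimensional summand of $e_1A$ with top $(S_2,0)$ and socle $(0,S_2)$.

**Lemma 3.** Under the hypotheses of Theorem 3, $A$ is a connected higher Auslander algebra of global dimension $g=d+1$; one can take $e=e_1$, $f=e_2$; condition (C) holds, so $\operatorname{pdim}\tau_g(DA)\le g-1$; and there is an exact sequence
$$0\to(0,B)\to F(J^0)\to\cdots\to F(J^d)\to(E,0)\to0\tag{3}$$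
with $F(J^k)\in\operatorname{add}e_1A$.

*Proof.* **Step 1: find the projective-injectives.** The functor $F(Y)=(\operatorname{Hom}_B(DB,Y),Y,\mathrm{ev})$ satisfies $\operatorname{Hom}_A(X,F(Y))=\operatorname{Hom}_B(X_2,Y)$, because the first component of a map is determined by the second through the adjoint of $\varphi$. So $\operatorname{Hom}_A(X,F(DB))=D(Xe_2)=\operatorname{Hom}_A(X,D(Ae_2))$ naturally, and $F(DB)\cong D(Ae_2)$. As $B\to\operatorname{End}_B(DB)$, $b\mapsto(x\mapsto bx)$, is an isomorphism of right $B$-modules, $F(DB)\cong(B,DB,\mathrm{id})=e_1A$. Hence $e_1A\cong D(Ae_2)$ is projective-injective. The remaining indecomposable projectives are $(0,P)$ with $P$ an indecomposable projective $B$-module. The indecomposable injectives are the $(I,0)$ and the $F(I)$ with $I$ an indecomposable injective $B$-module, and $\operatorname{Hom}_B(DB,I)\ne0$. So every nonzero injective has a nonzero first component, and $(0,P)$ is not injective. Thus we may take $e=e_1$ and $f=e_2$.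

**Step 2: $\operatorname{gldim}A$ is finite.** A projective resolution of $Y$ over $B$ gives a resolution of $(0,Y)$ by projectives $(0,P)$; so $\operatorname{pdim}_A(0,Y)\le\operatorname{pdim}_BY\le d$. For a projective cover $P\to X$ over $B$, the kernel of $(P,P\otimes_BDB,\mathrm{id})\to(X,0)$ has first component $\Omega X$ and second component $P\otimes_BDB$. So it is an extension of $(\Omega X,0)$ by $(0,P\otimes_BDB)$. By induction on $\operatorname{pdim}_BX$ (with $\Omega X=0$ if $X$ is projective), $\operatorname{pdim}_A(X,0)<\infty$. Hence all simples have finite projective dimension.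

**Step 3: coresolve $A$.** Let $0\to B\to J^0\to\cdots\to J^d\to0$ be an injective coresolution, which exists since $\operatorname{gldim}B=d$. The complex $F(J^\bullet)$ has second component $J^\bullet$, with cohomology $B$ in degree $0$ only. Its first component $\operatorname{Hom}_B(DB,J^\bullet)$ has cohomology $\operatorname{Ext}^i_B(DB,B)$, which by (2) is $E$ in degree $d$ and $0$ elsewhere. As $d\ge1$, these degrees differ, and we get (3). Here $F(J^k)\in\operatorname{add}F(DB)=\operatorname{add}e_1A$ is projective-injective, and $(E,0)\in\operatorname{add}D(Ae_1)$ is injective. The minimal injective coresolution is a summand of any other, and $e_1A$ is injective; so $\operatorname{idim}A\le d+1$ and $\operatorname{domdim}A\ge d+1$.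

**Step 4: $\operatorname{gldim}A=d+1$.** If $n=\operatorname{gldim}A<\infty$, choose $M,N$ with $\operatorname{Ext}^n(M,N)\ne0$. Since $\operatorname{Ext}^n(M,-)$ is right exact and $N$ is a quotient of some $A^m$, $\operatorname{Ext}^n(M,A)\ne0$. So $\operatorname{gldim}A=\operatorname{idim}A\le d+1$. If $\operatorname{idim}A\le d$, all terms $I^0,\dots,I^d$ of the minimal coresolution are projective, the coresolution splits, and $A$ is injective. This contradicts that $(0,B)$ is not injective. So $\operatorname{gldim}A=d+1=g\ge2$ and $\operatorname{domdim}A\ge g$.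

**Step 5: connectedness and (C).** A central idempotent of $A$ commutes with $e_1,e_2$; so it is $\operatorname{diag}(c_1,c_2)$ with $c_i$ a central idempotent of $B$, hence $c_i\in\{0,1\}$. From $c_1x=xc_2$ for $x\in DB\ne0$ we get $c_1=c_2$. So $A$ is connected, and it is not semisimple as $g\ge2$. The simples satisfy $(S,0)e_1\ne0$ and $(0,S)e_2\ne0$; this is (C), and Theorem 2(ii) gives the bound. $\square$

## 6. Modules built from projective presentations over $B$

Keep $A$ from Lemma 3, and let $\nu=-\otimes_BDB$ on $\operatorname{mod}B$. From $\operatorname{End}_B(DB)=B$ we get, for projective $R$, the isomorphism $R\to\operatorname{Hom}_B(DB,\nu R)$, $r\mapsto(x\mapsto r\otimes x)$. By adjunction, $\nu$ is fully faithful on projectives. Hence a triple $(R_1,\nu R_0,\varphi)$ with projective $R_1,R_0$ is the same thing as a map $h:R_1\to R_0$ with $\varphi=\nu h$, and the adjoint of $\varphi$ is then $h$ itself. So the failure of $h$ to be injective is the torsion of the module, and the failure of $\nu h$ to be surjective is its non-divisibility.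

**Definition (the module $X(C)$).** For a $B$-module $C$ with minimal projective presentation $R_1\xrightarrow{h}R_0\to C\to0$ put $X(C)=(R_1,\nu R_0,\nu h)$.

**Lemma 4.** Let $C$ be an indecomposable $B$-module. Then $X=X(C)$ is indecomposable. It is torsionless iff $\Omega^2C=0$, and divisible iff $\operatorname{Hom}_B(C,B)=0$.

*Proof.* **Torsion.** A submodule $N$ with $Ne_2=0$ is $(N_1,0)$ with $N_1\subseteq R_1$ and $\varphi$ zero on the image of $N_1\otimes DB$, i.e. with $N_1$ in the kernel of the adjoint $h$. So $tX=(\ker h,0)=(\Omega^2C,0)$.

**Divisibility.** $sX=Xe_1A=(R_1,\operatorname{im}\nu h)$, so $X/sX=(0,\operatorname{coker}\nu h)$. By right exactness of $\nu$, $\operatorname{coker}\nu h=C\otimes_BDB$. Finally $D(C\otimes_BDB)=\operatorname{Hom}_B(C,D(DB))=\operatorname{Hom}_B(C,B)$.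

**Indecomposability.** As $\nu$ is fully faithful on projectives, $\operatorname{End}_A(X)$ is the ring of pairs $(\alpha,\beta)\in\operatorname{End}(R_1)\times\operatorname{End}(R_0)$ with $h\alpha=\beta h$, i.e. the endomorphism ring of the complex $R_1\xrightarrow{h}R_0$. A decomposition of $X$ therefore decomposes this complex, and hence its cokernel $C$. As $C$ is indecomposable, one summand $R_1''\to R_0''$ has zero cokernel. Since $\operatorname{im}h\subseteq\operatorname{rad}R_0$, we get $R_0''=h(R_1'')\subseteq R_0''\cap\operatorname{rad}R_0=\operatorname{rad}R_0''$, so $R_0''=0$. Then $R_1''\subseteq\ker h\subseteq\operatorname{rad}R_1$ by minimality, so $R_1''\subseteq\operatorname{rad}R_1''$ and $R_1''=0$. Also $X\ne0$, since $R_0\ne0$. $\square$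

By Lemma 1(2), $A$ is not QF-1 as soon as $B$ has an indecomposable module $C$ with $\Omega^2C\ne0$ and $\operatorname{Hom}_B(C,B)\ne0$. The second condition is free for nonzero submodules of projectives. For $C=\Omega S$ the first condition becomes $\Omega^3S\ne0$, i.e. $\operatorname{pdim}S\ge3$. This is where $d\ge3$ enters.

## 7. Tensor powers of $1\to2\leftarrow3$ refute the conjecture

**Lemma 5.** Let $H=K(1\to2\leftarrow3)$, $d\ge1$ and $B=H^{\otimes d}$. Then $B$ is connected, $\operatorname{gldim}B=d$, the module $S=S_1^{\otimes d}$ has $\operatorname{pdim}S=d$, and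
$$\operatorname{Ext}^i_B(DB,B)=0\ (i\ne d),\qquad\operatorname{Ext}^d_B(DB,B)\cong DB\tag{4}$$
as right $B$-modules. In particular $B$ satisfies (2).

*Proof.* **Step 1: $d=1$.** With dimension vectors of representations,
$$P_1=110,\ P_2=010,\ P_3=011,\qquad I_1=100,\ I_2=111,\ I_3=001 .$$
No indecomposable is both projective and injective. Since $H$ is hereditary, the image of a map $DH\to H$ is injective (as a quotient of an injective) and projective (as a submodule of a projective), hence $0$. So $\operatorname{Hom}_H(DH,H)=0$, and $\operatorname{Ext}^i_H=0$ for $i\ge2$. For $\operatorname{Ext}^1$, put $\nu^-=\operatorname{Hom}_H(DH,-)$. It is fully faithful on injectives, and $\nu^-I_j=\operatorname{Hom}_H(DH,D(He_j))\cong\operatorname{Hom}_{H^{op}}(He_j,H)=e_jH=P_j$. Apply it to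
$$0\to P_2\to I_2\to I_1\oplus I_3\to0,\qquad0\to P_1\to I_2\to I_3\to0,\qquad0\to P_3\to I_2\to I_1\to0 .$$
The resulting maps between the modules $P_j$ have nonzero components, and we obtain
$$\operatorname{Ext}^1_H(DH,P_2)=\operatorname{coker}(P_2\to P_1\oplus P_3)=I_2,\quad\operatorname{Ext}^1_H(DH,P_1)=P_3/P_2=I_3,\quad\operatorname{Ext}^1_H(DH,P_3)=P_1/P_2=I_1 .$$
In the first case the cokernel has dimension vector $111$ with both arrows acting as isomorphisms. So $\operatorname{Ext}^1_H(DH,H)\cong DH$ as right modules.

**Step 2: the Künneth formula.** For finite-dimensional algebras $B_1,B_2$,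
$$\operatorname{Ext}^n_{B_1\otimes B_2}(M_1\otimes M_2,N_1\otimes N_2)=\bigoplus_{i+j=n}\operatorname{Ext}^i_{B_1}(M_1,N_1)\otimes\operatorname{Ext}^j_{B_2}(M_2,N_2),$$
naturally (Cartan–Eilenberg, *Homological Algebra*, Thm XI.3.1). The reason: if $P_\bullet\to M_1$ and $P_\bullet'\to M_2$ are resolutions by finitely generated projectives, the total complex of $P_\bullet\otimes P'_\bullet$ is a projective resolution of $M_1\otimes M_2$, because tensor products over the field $K$ are exact. Moreover $\operatorname{Hom}(P_i\otimes P_j',N_1\otimes N_2)=\operatorname{Hom}(P_i,N_1)\otimes\operatorname{Hom}(P_j',N_2)$ (clear for $P_i=B_1$, $P'_j=B_2$, hence for summands of their powers). Now take cohomology of a tensor product of complexes over $K$. Naturality makes the formula compatible with the module structures coming from bimodules $M_1,M_2$.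

**Step 3: general $d$.** As $DB=(DH)^{\otimes d}$, Steps 1 and 2 give (4): only $\operatorname{Ext}^1$ in each factor is nonzero, and $\operatorname{Ext}^d_B(DB,B)\cong(DH)^{\otimes d}=DB$. Since $H/\operatorname{rad}H=K^3$, the quotient of $B$ by the nilpotent ideal generated by the radicals of the factors is $K^{3^d}$. So the simple $B$-modules are the tensor products of simple $H$-modules. Since $\operatorname{pdim}M$ is the largest $n$ with $\operatorname{Ext}^n(M,S')\ne0$ for some simple $S'$, Step 2 shows that the projective dimensions of simples add. Now $\operatorname{pdim}S_1=\operatorname{pdim}S_3=1$ and $\operatorname{pdim}S_2=0$; so $\operatorname{gldim}B=d=\operatorname{pdim}S$.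

**Step 4: $B$ is connected.** Let $\epsilon_{\mathbf i}=e_{i_1}\otimes\cdots\otimes e_{i_d}$. Then $\epsilon_{\mathbf i}B\epsilon_{\mathbf i}=K\epsilon_{\mathbf i}$, so a central idempotent $c$ has $c\epsilon_{\mathbf i}\in\{0,\epsilon_{\mathbf i}\}$. Also $\epsilon_{\mathbf i}B\epsilon_{(2,\dots,2)}=\bigotimes_ke_{i_k}He_2\ne0$ for every $\mathbf i$, and $cb=bc$ for $b$ in this space shows that $c$ takes the same value at $\mathbf i$ as at $(2,\dots,2)$. So $c\in\{0,1\}$. $\square$

By Lemmas 3 and 5, $A=\begin{pmatrix}B&DB\\0&B\end{pmatrix}$ is a connected higher Auslander algebra of global dimension $g=d+1$ with $\operatorname{pdim}\tau_g(DA)\le g-1$. The last fact can be seen directly.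

**Direct computation of $\tau_g(DA)$.** Since $E\cong DB$, (3) is a projective resolution of $(DB,0)$ of length $g$. So $\operatorname{Ext}^g_A((DB,0),A)=\operatorname{coker}\big(\operatorname{Hom}(F(J^0),A)\to\operatorname{Hom}((0,B),A)\big)$. The image consists of all maps $e_2A\to A$ that factor through $\operatorname{add}e_1A$: one inclusion is clear, and the other holds because objects of $\operatorname{add}e_1A$ are injective. So the cokernel is $Ae_2/Ae_1Ae_2$. As $Ae_2$ consists of the column with entries in $DB$ and $B$, and $Ae_1Ae_2$ is its part $DB$, the cokernel is $B$, supported at $e_2$. By (1), $\tau_g((DB,0))=(0,DB)$. The other summand $D(Ae_2)$ of $DA$ is projective and contributes $0$. Hence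
$$\tau_g(DA)=(0,DB),\qquad\operatorname{pdim}_A(0,DB)\le\operatorname{pdim}_BDB\le d=g-1 .$$

**Where the splitting argument of Section 4 breaks.** Let $d\ge2$ and consider $X(S)$ for $S=S_1^{\otimes d}$. Since $\operatorname{pdim}S=d\ge2$, $\Omega^2S\ne0$, so $X(S)$ is not torsionless. Since $S_1=I_1$, the module $S=I_1^{\otimes d}$ lies in $\operatorname{add}DB$, and (4) gives $\operatorname{Hom}_B(S,B)=0$; so $X(S)$ is divisible. It is indecomposable and $0\ne tX(S)\ne X(S)$ (its second component is $\nu P_1^{\otimes d}\neq 0$). So $0\to tX(S)\to X(S)\to X(S)/tX(S)\to0$ does not split, although (C) holds. Here $g=d+1$ is any integer $\ge3$. Passing from $S$ to $\Omega S$ gains a nonzero map to $B$ and costs one syzygy.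

*Proof of Theorem 1.* Only the failure of QF-1 remains. Let $d\ge3$, let $P=P_1^{\otimes d}$ be the projective cover of $S$, and $C=\operatorname{rad}P=\Omega S$. We check the conditions that precede this section.

- *$C$ is indecomposable.* As $P_1\subset I_2$, $P$ embeds in $I_2^{\otimes d}=D(B\epsilon_{(2,\dots,2)})$, an indecomposable injective module, which has a simple socle. So the nonzero module $C\subset P$ has a simple socle.
- *$\Omega^2C\ne0$.* Indeed $\operatorname{pdim}C=d-1\ge2$.
- *$\operatorname{Hom}_B(C,B)\ne0$.* Indeed $0\ne C\subset P$ and $P$ is projective.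

By Lemma 4, $X(C)$ is indecomposable and neither torsionless nor divisible. By Lemma 1(2), $eA\oplus X(C)$ is faithful and not balanced, so $A$ is not QF-1. $\square$

**The case $d=3$, $g=4$ explicitly.** The tensor product of three copies of $0\to P_2\to P_1\to S_1\to0$ is the minimal projective resolution of $S$; it is minimal because the image of $P_2\to P_1$ is $\operatorname{rad}P_1$. Removing the term $P=P_1^{\otimes3}$, we find for $C=\operatorname{rad}P$:
$$0\to P_2^{\otimes3}\to R_1\xrightarrow{h}R_0\to C\to0,$$
where $R_1$ is the sum of the three modules obtained from $P_2\otimes P_2\otimes P_1$ by permuting factors, and $R_0$ the sum of those obtained from $P_2\otimes P_1\otimes P_1$. So $tX(C)=(P_2^{\otimes3},0)=(S_2^{\otimes3},0)$ is simple. Applying $\nu$ to the complex of projectives gives the tensor cube of $I_2\to I_1$. This map is onto with kernel $P_3$, so the cube has homology only in its highest degree $3$. Hence $\operatorname{coker}\nu h$ is the image of $\nu R_0$ in $\nu P=I_1^{\otimes3}$, which is all of it, and $X(C)/sX(C)=(0,S_1^{\otimes3})$ is simple too. Since $\dim R_1=3\cdot2=6$ and $\dim\nu R_0=3\cdot3=9$,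 the module $X(C)$ has dimension $15$.

**Corollary.** For even $g$, the implication of the conjecture holds for all higher Auslander algebras $A$ of global dimension $g$ iff $g=2$. Over every field there are higher Auslander algebras with $\operatorname{pdim}\tau_g(DA)\le g-1$ that are not QF-1 for every $g\ge4$, even or odd.

*Proof.* For $g=2$ use Theorem 2(iii); for $g\ge4$ use Theorem 1 with $d=g-1$. $\square$

## 8. Global dimension 3: splitting the middle layer

*Proof of Theorem 2(iv), necessity.* (C) holds by (ii). Suppose $\operatorname{Ext}^1(S,S')\ne0$ with $S$ non-divisible ($Se=0$) and $S'$ non-torsionless ($S'f=0$). Let $0\to S'\to X\to S\to0$ be non-split. A decomposable module of length two is semisimple, so $X$ is indecomposable. As $S'\subseteq tX$, $X$ is not torsionless. As $sX$ maps into $sS=0$, $X$ is not divisible. By Lemma 1(2), $A$ is not QF-1.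

*Sufficiency.* Let $g=3$ and assume (C) and (N). Let $X$ be indecomposable, $T=tX$ and $Z=X/sX$. As $T$ is divisible, $T\subseteq sX$, so $X$ has three layers: $T$ at the bottom, $W=sX/T$ in the middle, $Z$ on top. By (N) and induction on length,
$$\operatorname{Ext}^1(\mathcal P,\mathcal I)=0,\tag{5}$$
so $Z$ and $T$ are not glued directly. The plan is to split $W$ into a part not glued to $Z$ and a part not glued to $T$.

**Step 1: two vanishing facts.**

(F1) If $Y$ is torsionless, $Y\subseteq Q\in\operatorname{add}eA$, and $T$ is divisible, then $\operatorname{Ext}^2(Y,T)\cong\operatorname{Ext}^3(Q/Y,T)=0$, since $\operatorname{idim}T\le2$ by (i).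

(F2) If there is an exact sequence $Q_1\to Q_0\to T\to0$ with $Q_i\in\operatorname{add}eA$, then $\operatorname{idim}T\le1$, and $\operatorname{Ext}^1(Y,T)=0$ for torsionless $Y$. Indeed $U=\ker(Q_0\to T)$ is a quotient of $Q_1$, hence divisible with $\operatorname{idim}U\le2$. As $Q_0$ is injective, $\operatorname{Ext}^2(-,T)\cong\operatorname{Ext}^3(-,U)=0$. For $Y\subseteq Q\in\operatorname{add}eA$ then $\operatorname{Ext}^1(Y,T)\cong\operatorname{Ext}^2(Q/Y,T)=0$.

**Step 2: the functor $G$, which produces modules presented by $\operatorname{add}eA$.** Let $G=-\otimes_{eAe}eA:\operatorname{mod}eAe\to\operatorname{mod}A$. It is right exact, $G(eAe)=eA$ and $G(L)e=L$. Applying $G$ to a free presentation of $L$ shows that $G(L)$ has a presentation by $\operatorname{add}eA$. Conversely, if $C$ has such a presentation, then $C\cong G(Ce)$: the natural map $G(Qe)\to Q$ is an isomorphism for $Q\in\operatorname{add}eA$; use right exactness. For every $M$ the natural map $G(Me)\to M$ has image $MeA$, and it becomes the identity of $Me$ after multiplication by $e$, so its kernel lies in $\mathcal P$. For $L\in\operatorname{mod}eAe$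 put $rL=(tG(L))e\subseteq G(L)e=L$. Since $t$ is an additive subfunctor of the identity, so is $r$.

**Step 3 (Claim 1).** *Every $L\in\operatorname{mod}eAe$ decomposes as $L=L'\oplus L''$ with $G(L')\in\mathcal I$ and $\operatorname{Ext}^2_A(G(L''),T)=0$ for all $T\in\mathcal I$.*

*Construction of $L'$.* Let $L_k=r^kL$ and choose $n$ with $L_{n+1}=L_n=:L'$. Then $tG(L')$ contains $G(L')e$, which generates $G(L')$. So $C':=G(L')=tG(L')\in\mathcal I$.

*$L'$ splits off.* For $k<n$ put $Y=G(L_k)/tG(L_k)$. It is torsionless, divisible, and $Ye=L_k/L_{k+1}$. Let $0\to L'\to M\to Ye\to0$ be exact. Applying $G$ gives an exact sequence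
$$\operatorname{Tor}_1^{eAe}(Ye,eA)\to C'\to G(M)\to G(Ye)\to0 .$$
The Tor-term is in $\mathcal P$, because multiplying it by $e$ gives $\operatorname{Tor}_1^{eAe}(Ye,eAe)=0$. As $C'\in\mathcal I$, the first map is $0$. Since $Y$ is divisible, Step 2 gives an exact sequence $0\to N\to G(Ye)\to Y\to0$ with $N\in\mathcal P$. Both $Y$ and $N$ are torsionless, and $C'=G(L')$ is presented by $\operatorname{add}eA$; so (F2) gives $\operatorname{Ext}^1(Y,C')=\operatorname{Ext}^1(N,C')=0$. Hence $\operatorname{Ext}^1(G(Ye),C')=0$, the sequence $0\to C'\to G(M)\to G(Ye)\to0$ splits, and multiplying by $e$ we see that the original sequence splits. So $\operatorname{Ext}^1_{eAe}(L_k/L_{k+1},L')=0$ for all $k<n$. As $L/L'$ is filtered by these quotients, $\operatorname{Ext}^1_{eAe}(L/L',L')=0$ and $L=L'\oplus L''$. From $L'=r^nL=r^nL'\oplus r^nL''$ and $r^nL'=L'$ we get $r^nL''=0$.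

*Vanishing for $L''$.* Let $M\in\operatorname{mod}eAe$, $T\in\mathcal I$ and $R=tG(M)$. Then $G(M)/R$ is torsionless and $T$ is divisible; so $\operatorname{Ext}^2(G(M)/R,T)=0$ by (F1), and $\operatorname{Ext}^2(G(M),T)\hookrightarrow\operatorname{Ext}^2(R,T)$. As $R\in\mathcal I$ is divisible, there is an exact sequence $0\to N\to G(Re)\to R\to0$ with $N\in\mathcal P$, and $\operatorname{Ext}^1(N,T)=0$ by (5). So $\operatorname{Ext}^2(R,T)\hookrightarrow\operatorname{Ext}^2(G(Re),T)$, where $Re=rM$. Together, $\operatorname{Ext}^2(G(M),T)\hookrightarrow\operatorname{Ext}^2(G(rM),T)$. Iterating from $M=L''$ gives $\operatorname{Ext}^2(G(L''),T)\hookrightarrow\operatorname{Ext}^2(G(r^nL''),T)=0$.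

**Step 4 (Claim 2).** *A divisible and torsionless module $W$ decomposes as $W'\oplus W''$ with $\operatorname{Ext}^1(\mathcal P,W')=0$ and $\operatorname{Ext}^1(W'',\mathcal I)=0$.*

Choose $Q_1\twoheadrightarrow W\hookrightarrow Q_0$ with $Q_i\in\operatorname{add}eA$ and let $C=Q_0/W$. Then $Q_1\to Q_0\to C\to0$ is exact, so $C\cong G(Ce)$. By Claim 1, $C=C'\oplus C''$ with $C'\in\mathcal I$ and $\operatorname{Ext}^2(C'',\mathcal I)=0$. The projective covers $Q'$ of $C'$ and $Q''$ of $C''$ are summands of $Q_0$, and $W\cong\Omega C'\oplus\Omega C''\oplus Q'''$ with $Q'''$ a summand of $Q_0$. Put $W'=\Omega C'\oplus Q'''$ and $W''=\Omega C''$. For $Z\in\mathcal P$, $\operatorname{Ext}^1(Z,\Omega C')$ is a quotient of $\operatorname{Hom}(Z,C')$, since $Q'$ is injective, and $\operatorname{Hom}(Z,C')=0$ since $Z\in\mathcal P$ and $C'\in\mathcal I$ have no common composition factor; also $Q'''$ is injective. For $T\in\mathcal I$, $\operatorname{Ext}^1(\Omega C'',T)\cong\operatorname{Ext}^2(C'',T)=0$.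

**Step 5: take $X$ apart.** Let $X$ be indecomposable and suppose $T=tX\ne0$ and $Z=X/sX\ne0$. Since $T=TeA\subseteq XeA=sX$, we may form $W=sX/T$. It is divisible as a quotient of $sX$, and torsionless as a submodule of $X/T$. Write $W=W'\oplus W''$ as in Claim 2. As $Z\in\mathcal P$, $\operatorname{Ext}^1(Z,W')=0$. So the extension $0\to W'\oplus W''\to X/T\to Z\to0$ gives $X/T\cong W'\oplus Y$ with $0\to W''\to Y\to Z\to0$ exact. By (5) and Claim 2, $\operatorname{Ext}^1(Z,T)=0=\operatorname{Ext}^1(W'',T)$, hence $\operatorname{Ext}^1(Y,T)=0$. So the extension $0\to T\to X\to W'\oplus Y\to0$ gives $X\cong X'\oplus Y$ with $0\to T\to X'\to W'\to0$ exact. But $X'\ne0$ as $T\ne0$, and $Y\ne0$ as $Z\ne0$. This contradicts indecomposability. So every indecomposable module is torsionless or divisible, and $A$ is QF-1 by Lemma 1(1). $\square$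

## 9. Triangular algebras are QF-1 exactly for $d\le2$

*Proof of Theorem 3.* By Lemma 3, $A$ is a connected higher Auslander algebra of global dimension $g=d+1$ with $\operatorname{pdim}\tau_g(DA)\le g-1$. It remains to decide when $A$ is QF-1.

**The case $d\ge3$.** Since $\operatorname{gldim}B=d$, some simple $B$-module $S$ has $\operatorname{pdim}S=d$. Then $\operatorname{pdim}\Omega S=d-1$, and some indecomposable summand $C$ of $\Omega S$ has $\operatorname{pdim}C=d-1\ge2$, so $\Omega^2C\ne0$. As $C$ embeds in a projective module, $\operatorname{Hom}_B(C,B)\ne0$. By Lemma 4 the indecomposable module $X(C)$ is neither torsionless nor divisible, and $A$ is not QF-1 by Lemma 1(2).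

**The case $d=1$.** Here $g=2$, and $A$ is QF-1 by Theorem 2(iii).

**The case $d=2$.** Here $g=3$, and we verify (N). With $e=e_1$ and $f=e_2$, the non-divisible simples are the $(0,S)$ and the non-torsionless simples are the $(S',0)$. A projective resolution of $(0,S)$ consists of modules $(0,P)$, and $\operatorname{Hom}((0,P),(S',0))=0$. So $\operatorname{Ext}^1((0,S),(S',0))=0$, and (N) holds. By Theorem 2(iv), $A$ is QF-1. $\square$

For $B=H^{\otimes d}$ the algebra $A$, of global dimension $d+1$, satisfies $\operatorname{pdim}\tau_g(DA)\le g-1$ for every $d\ge1$, and it is QF-1 exactly for $d\le2$. For $d=2$ the non-split module $X(S)$ of Section 7 is therefore harmless: it is not torsionless, but it is divisible.
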